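# Hypersurfaces of $\mathbb{P}^n$ stabilized by the inverse of an endomorphism are hyperplanes

## A totally invariant prime divisor is a hyperplane

We work over $\mathbb{C}$ until the last section.

**Theorem 1.** Let $f:\mathbb{P}^n\to\mathbb{P}^n$ ($n\ge 2$) be an endomorphism with $\deg f>1$, and let $V\subset\mathbb{P}^n$ be a prime divisor with $f^{-1}(V)=V$. Then $\deg V=1$, so $V$ is a hyperplane.

**Theorem 2.** Let $f$ be as in Theorem 1, given by forms of degree $q\ge 2$, and let $V$ be a nonempty reduced hypersurface of degree $d$ with $f^{-1}(V)=V$. Then $d\le n+1$, and in suitable linear coordinates $V=\{x_0x_1\cdots x_{d-1}=0\}$ and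
$$f=[c_0x_{\sigma(0)}^q:\dots:c_{d-1}x_{\sigma(d-1)}^q:f_d:\dots:f_n],$$
with $c_j\in\mathbb{C}^*$, $\sigma$ a permutation of $\{0,\dots,d-1\}$, and $f_d,\dots,f_n$ forms of degree $q$ without common zero on $\{x_0=\dots=x_{d-1}=0\}\subset\mathbb{P}^n$. Conversely, every such $f$ is an endomorphism with $f^{-1}(V)=V$.

Both theorems hold over any algebraically closed field of characteristic $0$, and Theorem 1 fails in characteristic $p$; see the last section.

Theorem 1 answers a conjecture whose source is De-Qi Zhang, "Invariant hypersurfaces of endomorphisms of the projective 3-space", arXiv:1104.1142 (2011). As posed, the problem records smooth $V$ as known in every dimension (Cerveau–Lins Neto; Beauville), and the case $n\ge 3$ with $V$ singular as open. The proof below treats all cases together.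

The condition $f^{-1}(V)=V$ is an equality of sets, and it is much stronger than $f(V)= V$: no point outside $V$ may land on $V$. Irreducibility matters. For the power map $f=[x_0^q:\dots:x_n^q]$ the hypersurface $\{x_0x_1=0\}$ satisfies $f^{-1}(V)=V$ and has degree $2$. For reducible $V$ the conclusion is about each component, and Theorem 2 says how the components fit together.

## Total invariance as the identity $F\circ f=F^q$

Put $S=\mathbb{C}[x_0,\dots,x_n]$. An endomorphism with $\deg f>1$ is given by forms $f_0,\dots,f_n$ of one degree $q$ without common zero in $\mathbb{P}^n$. Then $f^*\mathcal{O}(1)=\mathcal{O}(q)$ and $\deg f=q^n$, so $\deg f>1$ means $q\ge2$. Since $\mathcal{O}(q)$ is ample, no curve is contracted, so $f$ is finite and surjective. On cones, the map $x\mapsto (f_0(x),\dots,f_n(x))$ of $\mathbb{C}^{n+1}$ is finite too: $S/(f_0,\dots,f_n)$ is finite dimensional, so $S$ is a finite module over $\mathbb{C}[f_0,\dots,f_n]$ by graded Nakayama. A finite self-map of $\mathbb C^{n+1}$ is dominant, so in characteristic $0$ its Jacobian determinant is not the zero polynomial.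

Let $V=\{F=0\}$ with $F$ irreducible of degree $d$, and write $F_i=\partial_iF$. The form $F\circ f$ has degree $qd$ and zero set $f^{-1}(V)=V$, so its only prime factor is $F$, and $F\circ f=cF^q$. Replacing all $f_i$ by $\lambda f_i$ multiplies $F\circ f$ by $\lambda^d$, so after rescaling
$$F(f_0,\dots,f_n)=F^q. \tag{1}$$
Conversely (1) gives $f^{-1}(V)=V$. Because $f$ is surjective, also $f(V)=f(f^{-1}(V))=V$.

Differentiating (1) with respect to $x_j$ gives the formula on which everything elementary rests:
$$\sum_{i}(F_i\circ f)\,\partial_jf_i=qF^{q-1}F_j\qquad (0\le j\le n). \tag{2}$$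
We shall also use Euler's formula $\sum x_iF_i=dF$ throughout.

## Ramification bounds the degree, and syzygies handle smooth $V$

The first thing to try is to count ramification. We state it in $\mathbb{P}^M$ for any $M\ge1$, because we shall need it again.

**Lemma 3.** Let $M\ge 1$, let $g:\mathbb{P}^M\to\mathbb{P}^M$ be given by forms $g_0,\dots,g_M$ of degree $q\ge2$ without common zero, and let $F$ be an irreducible form of degree $d$ with $F\circ g=F^q$. Then $F^{q-1}$ divides $\mathrm{Jac}=\det(\partial_jg_i)$. In particular $d\le M+1$.

*Proof.* Let $Dg=(\partial_jg_i)$. Formula (2) for $g$ says that the row vector $(F_i\circ g)_i$ satisfies $(F_i\circ g)_i\,Dg=qF^{q-1}\nabla F$. Multiply by the adjugate matrix: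
$$\mathrm{Jac}\cdot(F_i\circ g)_i=qF^{q-1}\,\nabla F\cdot\mathrm{adj}(Dg).$$
If $F^{q-1}\nmid\mathrm{Jac}$, then, $F$ being prime, $F\mid F_i\circ g$ for all $i$. So every $F_i$ vanishes on $g(\{F=0\})$, which equals $\{F=0\}$ as above. Hence $F\mid F_i$, and $F_i=0$ for degree reasons. This contradicts $\sum x_iF_i=dF\ne0$. So $F^{q-1}\mid\mathrm{Jac}$. As $\mathrm{Jac}$ is nonzero of degree $(M+1)(q-1)$, we get $d(q-1)\le(M+1)(q-1)$. $\square$

So $d\le n+1$. In general $\mathrm{Jac}=F^{q-1}R$ with $\deg R=(n+1-d)(q-1)$, and the count says nothing about the residual factor $R$. This is where counting stops: for instance in $\mathbb{P}^2$ it leaves conics and cubics.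

A second attempt uses (2) more cleverly, and it disposes of smooth hypersurfaces of degree at least $3$.

**Proposition 4.** Under (1), $V$ cannot be smooth of degree $d\ge3$.

*Proof.* Suppose it is. Then $F_0,\dots,F_n$ have only the common zero $0$, and so do the $n+1$ forms $F_i\circ f$, of degree $q(d-1)$. They form a regular sequence, so their relations are generated by the Koszul relations. Hence a nonzero homogeneous relation $\sum A_i(F_i\circ f)=0$ has entries of degree at least $q(d-1)$.

Eliminate the right side of (2): take $F_k$ times the $j$-th equation minus $F_j$ times the $k$-th,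
$$\sum_i (F_i\circ f)\,\big(F_k\,\partial_jf_i-F_j\,\partial_kf_i\big)=0.$$
This relation has entries of degree $q+d-2$, and $q(d-1)-(q+d-2)=(q-1)(d-2)>0$. So it is zero: $F_k\partial_jf_i=F_j\partial_kf_i$ for all $i,j,k$. Every $\nabla f_i$ is then proportional to $\nabla F$ over the fraction field of $S$, so $\mathrm{Jac}(f)=0$, a contradiction. $\square$

For $d=2$ the two degrees agree and the argument gives nothing. In the plane the conic can be done by hand. Let $Q=\{z^2=F\}\subset\mathbb{P}^3$, a smooth quadric, $Q\cong\mathbb{P}^1\times\mathbb{P}^1$. By (1), $\tilde f=[f_0:f_1:f_2:z^q]$ maps $Q$ to itself, and the curve $\{z=0\}\cap Q$ equals its own preimage. It is a smooth curve of type $(1,1)$, hence the graph of an automorphism of $\mathbb P^1$; choose coordinates so that it is the diagonal. The first component of $\tilde f$ pulls $\mathcal{O}(1)$ back to some $\mathcal{O}(a,b)$; two distinct fibres are disjoint, so $2ab=0$ and the component depends on one variable only. The same holds for the second. By surjectivity the two variables differ, and since $\tilde f^*\mathcal{O}(1,1)=\mathcal{O}(q,q)$ each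 component has degree $q$. So $\tilde f(u,v)$ is $(g(u),h(v))$ or $(g(v),h(u))$. In the first case the preimage of the diagonal is $\{g(u)=h(v)\}$, and if it is the diagonal, then $h^{-1}(g(u))=\{u\}$ for all $u$. As $g$ is surjective, every point has a single $h$-preimage, but a general point has $q\ge2$. The second case is the same with $g$ and $h$ exchanged.

Where does Proposition 4 break for singular $V$? Only at the sentence about Koszul relations. At a singular point all $F_i$ vanish, and the gradient can have relations of low degree that are not Koszul. For the cuspidal cubic $F=y^2z-x^3$ we have $(F_x,F_y,F_z)=(-3x^2,2yz,y^2)$ and the linear relation $yF_y-2zF_z=0$, whereas Koszul relations have degree $2$. If the lowest relation among the $F_i$ has degree $e$, then the lowest relation among the $F_i\circ f$ has degree $qe$ (by flatness, see Step 3), and with $e=1$ there is no contradiction with $q+d-2$.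

So the object to understand is the module of relations among the partial derivatives of $F$. The way past the obstacle is to let $f$ determine this module: a trace argument shows that the corresponding sheaf has the strongest possible cohomology vanishing. That forces all relations to come from constant and linear ones. Linear relations are infinitesimal symmetries of $F$; there will be so many that the complement of the hypersurface (after removing dummy variables) is homogeneous under a group, and topology finishes the proof.

## Logarithmic vector fields are relations among the partial derivatives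

**Definition.** $E=T_{\mathbb{P}^n}(-\log V)\subset T_{\mathbb{P}^n}$ is the sheaf of vector fields $\theta$ with $\theta(I_V)\subset I_V$, where $I_V$ is the ideal sheaf of $V$.

Two local examples in the plane: for $V=\{s=0\}$ with coordinates $(s,y)$, a field $a\partial_s+b\partial_y$ is logarithmic iff $s\mid a$. For $V=\{xy=0\}$, a field $a\partial_x+b\partial_y$ is logarithmic iff $xy\mid ay+bx$, that is, $x\mid a$ and $y\mid b$.

**Lemma 5.**
$$E\;\cong\;\ker\big(\mathcal{O}(1)^{n+1}\xrightarrow{(F_0,\dots,F_n)}\mathcal{O}(d)\big). \tag{3}$$
In particular $E$ is coherent.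

*Proof.* By the Euler sequence $0\to\mathcal{O}\xrightarrow{\epsilon}\mathcal{O}(1)^{n+1}\to T_{\mathbb{P}^n}\to0$, a local field is induced by $A=\sum A_i\partial_i$ with $A_i$ of degree $1$, unique up to multiples of $\epsilon=\sum x_i\partial_i$. On the chart $x_0\ne0$ an equation of $V$ is $F/x_0^d$, and
$$A(F/x_0^d)=A(F)/x_0^d-dA_0F/x_0^{d+1}.$$
So the field preserves the ideal iff $\sum A_iF_i=cF$ with $c$ regular of degree $0$; the other charts are the same. Since $\epsilon F=dF$, the lift $A-\frac cd\epsilon$, and no other, has $c=0$. $\square$

To use $f$ we replace vector fields by forms, because forms can be pulled back and traced. Let $\mathcal{G}\subset\Omega^{n-1}_{\mathbb{P}^n}$ be the subsheaf of $(n-1)$-forms whose restriction to $V_{\mathrm{reg}}$ is $0$.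

**Lemma 6.** Contraction $T_{\mathbb{P}^n}\otimes\omega_{\mathbb{P}^n}\cong\Omega^{n-1}_{\mathbb{P}^n}$ identifies $E\otimes\omega_{\mathbb{P}^n}=E(-n-1)$ with $\mathcal{G}$. In particular $\mathcal{G}$ is coherent.

*Proof.* Near a smooth point of $V=\{s=0\}$ take coordinates $(s,y_2,\dots,y_n)$ and $\theta=a\partial_s+\sum b_j\partial_{y_j}$. In $\iota_\theta(ds\wedge dy_2\wedge\dots\wedge dy_n)$ every term except $a\,dy_2\wedge\dots\wedge dy_n$ contains $ds$, so its restriction to $V$ is $a|_V\,dy_2\wedge\dots\wedge dy_n$. It vanishes iff $a|_V=0$, that is, iff $\theta$ is tangent to $V$ there. It remains to see that a field tangent to $V$ along $V_{\mathrm{reg}}$ lies in $E$ at singular points too. If $s$ is a local equation of $V$, then $\theta(s)$ vanishes on the dense subset $V_{\mathrm{reg}}$, hence on $V$, and $V$ is reduced, so $s\mid\theta(s)$. $\square$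

## The trace of $(n-1)$-forms and the vanishing of $H^i(E(k))$

**Step 1.** *Purpose: to show*
$$H^i(\mathbb{P}^n,E(k))=0\quad\text{for all } i>0,\ k\ge-n. \tag{4}$$

The mechanism is that $\mathcal{G}$ is a direct summand of $f_*\mathcal{G}$. Precisely, we construct $\mathcal{O}$-linear maps
$$\alpha:\mathcal{G}\to f_*\mathcal{G},\qquad \beta:f_*\mathcal{G}\to\mathcal{G},\qquad \beta\alpha=\deg(f)\cdot\mathrm{id}.$$

*The map $\alpha$* is $\omega\mapsto f^*\omega$. We check that $f^*\omega$ restricts to $0$ on $V_{\mathrm{reg}}$. Since $f(V)=V$, a dense open subset of $V_{\mathrm{reg}}$ is mapped by $f$ into $V_{\mathrm{reg}}$; there $(f^*\omega)|_V=(f|_V)^*(\omega|_V)=0$. By density $f^*\omega|_{V_{\mathrm{reg}}}=0$.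

*The map $\beta$* is the trace. Let $D$ be the union of $V$ and the branch divisor of $f$, and $D'=f^{-1}(D)_{\mathrm{red}}$. Over $\mathbb{P}^n\setminus D$ the map $f$ is finite étale, so $f_*\Omega^{n-1}=f_*\mathcal{O}\otimes\Omega^{n-1}$ there, and $\mathrm{Tr}$ is the trace $f_*\mathcal{O}\to\mathcal{O}$ tensored with the identity. Locally analytically, $\mathrm{Tr}\,\omega$ is the sum of the pullbacks of $\omega$ by the $\deg f$ local inverses of $f$. It is $\mathcal{O}$-linear, and $\mathrm{Tr}(f^*\omega)=\deg(f)\,\omega$. We must show that $\mathrm{Tr}$ maps regular forms to regular forms across $D$, and $f_*\mathcal{G}$ into $\mathcal{G}$.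

Choose a closed $B\subset\mathbb{P}^n$ of codimension $\ge2$ that contains $\mathrm{Sing}\,D$ and $f(\mathrm{Sing}\,D')$ and is such that $D'\to D$ is étale over $D\setminus B$. This is possible because each component of $D'$ maps finitely onto a component of $D$, and in characteristic $0$ such a map is generically étale. Let $y\in D\setminus B$, with coordinates $(t,y_2,\dots,y_n)$ near $y$ and $D=\{t=0\}$. Near a preimage of $y$, $D'=\{s_0=0\}$ is smooth, and $f^*t=(\text{unit})\cdot s_0^e$. Put $s=s_0\cdot(\text{unit})^{1/e}$, so $f^*t=s^e$. Since $D'\to D$ is étale, the functions $f^*y_j$ restrict to coordinates on $D'$, so $(s,f^*y_2,\dots,f^*y_n)$ are coordinates, in which $f$ becomes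
$$\varphi(s,y)=(s^e,y).$$
As $f$ is proper with finite fibres, over a small polydisc around $y$ it is a disjoint union of such maps, and $\mathrm{Tr}$ is the sum of their traces. So consider one $\varphi$ and a holomorphic form $\omega$ upstairs. The group $\mu_e$ acts by $\zeta:(s,y)\mapsto(\zeta s,y)$, and off $\{s=0\}$
$$\varphi^*(\mathrm{Tr}\,\omega)=\sum_{\zeta\in\mu_e}\zeta^*\omega=:\eta .$$
The form $\eta$ is holomorphic and $\mu_e$-invariant. Write $\eta=\sum h_I(s,y)\,dy_I+\sum k_J(s,y)\,ds\wedge dy_J$. Invariance means $h_I(\zeta s,y)=h_I(s,y)$ and $\zeta k_J(\zeta s,y)=k_J(s,y)$. So $h_I$ contains only powers $s^a$ with $e\mid a$, and $k_J$ only powers $s^a$ with $e\mid a+1$, that is, $k_J=s^{e-1}\cdot(\text{a power series in }s^e, y)$. With $t=s^e$ we have $s^{e-1}ds=\frac1e\,dt$. Hence $\eta=\varphi^*\tau$ with $\tau$ holomorphic in $(t,y)$, and $\tau=\mathrm{Tr}\,\omega$. So the rational form $\mathrm{Tr}\,\omega$ has no poles outside $B$. Since $B$ has codimension $\ge 2$ and $\Omega^{n-1}$ is locally free, $\mathrm{Tr}\,\omega$ is regular everywhere (Hartogs).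

Now let $\omega\in f_*\mathcal{G}$ and $y\in V\setminus B$. Near $y$ we have $D=V$, and near the preimages $D'=f^{-1}(V)=V=\{s=0\}$; this is the place where total invariance enters. Each $\zeta$ fixes $\{s=0\}$ pointwise, so each $\zeta^*\omega$ restricts to $0$ on $\{s=0\}$, hence so does $\eta=\varphi^*\tau$. As $\varphi:\{s=0\}\to\{t=0\}$ is an isomorphism, $\tau|_V=0$. Summing over the preimages, $\mathrm{Tr}\,\omega$ restricts to $0$ on $V\setminus B$, which is dense in $V$, so $\mathrm{Tr}\,\omega\in\mathcal{G}$. This gives $\beta$.

*Conclusion of Step 1.* Let $m>0$ and $i>0$. By the projection formula $f_*\mathcal{G}\otimes\mathcal{O}(m)=f_*(\mathcal{G}(qm))$, and $H^i(f_*(\mathcal{G}(qm)))=H^i(\mathcal{G}(qm))$ because $f$ is finite. Twisting $\beta\alpha=\deg(f)\cdot\mathrm{id}$ by $\mathcal{O}(m)$ and applying $H^i$, we see that $H^i(\mathcal{G}(m))$ is a direct summand of $H^i(\mathcal{G}(qm))$. Iterating,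
$$H^i(\mathcal{G}(m))\hookrightarrow H^i(\mathcal{G}(qm))\hookrightarrow\dots\hookrightarrow H^i(\mathcal{G}(q^rm)),$$
and the last group is $0$ for $r\gg0$ by Serre vanishing. So $H^i(\mathcal{G}(m))=0$ for all $i,m>0$. As $\mathcal{G}(m)=E(m-n-1)$ by Lemma 6, this is (4).

## All relations are generated by constant and linear ones

**Step 2.** *Purpose: to turn (4) into an exact description of $E$.*

First remove dummy variables. Choose linear coordinates so that the constant fields killing $F$ are spanned by $\partial_{N+1},\dots,\partial_n$. (This conjugates $f$, and (1) persists.) Then $F\in S':=\mathbb{C}[x_0,\dots,x_N]$, and $F_0,\dots,F_N$ are linearly independent. If $N=0$, then $F=cx_0^d$ is irreducible, so $d=1$ and Theorem 1 holds. From now on assume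
$$N\ge1,$$
and aim at a contradiction.

By (3), since $F_j=0$ for $j>N$,
$$E=\mathcal{O}(1)^{n-N}\oplus E'',\qquad E''=\ker\big(\mathcal{O}(1)^{N+1}\xrightarrow{(F_0,\dots,F_N)}\mathcal{O}(d)\big),$$
where $E''$ is torsion-free of rank $N$. We compute its cohomology.

By (4), $H^i(E''(k))=0$ for $i>0$ and $k\ge-n$. Next, $H^0(E''(-1))$ is the space of constant relations among $F_0,\dots,F_N$, so it is $0$. For $k<-1$, multiplication by a power of a linear form embeds $H^0(E''(k))$ into $H^0(E''(-1))$, since $E''$ is torsion-free; so $H^0(E''(k))=0$ for all $k\le-1$. Hence the polynomial $k\mapsto\chi(E''(k))$, which has degree $n$ and leading coefficient $N/n!$, vanishes at $k=-1,\dots,-n$. So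
$$\chi(E''(k))=N\binom{k+n}{n},\qquad h^0(E'')=\chi(E'')=N.$$

Recall Mumford's theorem: a coherent sheaf $\mathcal{F}$ on $\mathbb{P}^n$ with $H^i(\mathcal{F}(-i))=0$ for all $i>0$ (one says $0$-regular) is globally generated. By the vanishing, $E''$ is $0$-regular. So $\mathcal{O}^N\cong H^0(E'')\otimes\mathcal{O}\to E''$ is surjective between sheaves of the same rank $N$; its kernel has rank $0$ and is torsion-free, hence is $0$:
$$E''\cong\mathcal{O}^N. \tag{5}$$

*Translation to modules.* Taking global sections in the definition of $E''$, the graded module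
$$K=\Big\{(A_0,\dots,A_N)\in S^{N+1}:\sum A_iF_i=0\Big\}$$
is $\bigoplus_kH^0(E''(k))$, where $H^0(E''(k))$ consists of the relations with entries of degree $k+1$. By (5), $K$ is free over $S$ with a basis $\theta_1,\dots,\theta_N$ whose entries are linear forms.

These entries lie in $S'$: for $j>N$ the coefficients of $x_j$ in the entries of $\theta_l$ form a constant relation among $F_0,\dots,F_N\in S'$, so they are $0$. And $\theta_1,\dots,\theta_N$ is an $S'$-basis of the module $K'$ of relations among $F_0,\dots,F_N$ over $S'$: expand an element of $K'$ in the $\theta_l$ with coefficients in $S$, and set $x_{N+1}=\dots=x_n=0$; independence is inherited.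

*The degree.* The common zeros of $F_0,\dots,F_N$ form $\mathrm{Sing}\,V$, by Euler's formula. This has codimension $\ge2$, because $F$ does not divide a nonzero $F_i$. On the complement of $\mathrm{Sing}\,V$ the map $(F_0,\dots,F_N)$ is surjective, so
$$0\to\mathcal{O}^N\to\mathcal{O}(1)^{N+1}\to\mathcal{O}(d)\to0$$
is an exact sequence of vector bundles there. Taking determinants, $\mathcal{O}(N+1)\cong\mathcal{O}(d)$ off a set of codimension $\ge2$, hence on $\mathbb{P}^n$:
$$d=N+1. \tag{6}$$

## Plane cubics fail Step 2; the discriminant of binary cubics passes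

In the plane, Step 2 already finishes the proof. If $N=1$, then $F$ is an irreducible binary form, so it is linear, and $F_0,F_1$ are constants, which are linearly dependent. So $N=2$, $d=3$, and $F$ is an irreducible plane cubic with a two-dimensional space of linear relations among its partials. There is none:

- Smooth cubic: the relations are generated by Koszul relations, of degree $2$, so there is no linear one.
- Nodal cubic $F=xyz-x^3-y^3$: let $A(yz-3x^2)+B(xz-3y^2)+Cxy=0$ with $A,B,C$ linear. Setting $x=0$ gives $zA=3yB$, so $A=3\alpha y+ax$ and $B=\alpha z+bx$. Setting $y=0$ gives $zB=3xA$, that is, $\alpha z^2+bxz=3ax^2$, so $\alpha=a=b=0$. Then $A=B=C=0$.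
- Cuspidal cubic $F=y^2z-x^3$: let $-3Ax^2+2Byz+Cy^2=0$. Setting $y=0$ gives $A=ay$. Divide by $y$: $-3ax^2+2Bz+Cy=0$, and $y=z=0$ gives $a=0$. Then $2Bz=-Cy$, so $(A,B,C)=b\,(0,y,-2z)$, a one-dimensional space.

In $\mathbb{P}^3$ this way of finishing breaks down. Let $\mathbb{P}^3$ be the space of nonzero binary cubics $au^3+bu^2v+cuv^2+dv^3$ up to scalars, and $V$ the zero set of the discriminant
$$\Delta=b^2c^2-4ac^3-4b^3d-27a^2d^2+18abcd .$$
The set $V$ is irreducible, being the image of $\mathbb{P}^1\times\mathbb{P}^1$ (double root, other root). So $\Delta$ is a power of an irreducible form, and since it becomes the irreducible polynomial $-4c^3-27d^2$ for $a=1$, $b=0$, it is irreducible, of degree $4$. I claim that (5) and (6) hold with $N=n=3$.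

The group $SL_2$ acts on $\mathbb{C}^4$ and preserves $V$, so it multiplies $\Delta$ by a character, which is trivial. Thus $\mathfrak{sl}_2$ gives three linear relations $\theta_1,\theta_2,\theta_3$ among the partials of $\Delta$. A point of $U=\mathbb{P}^3\setminus V$ is a set of three distinct points of $\mathbb{P}^1$, and $PGL_2$ acts simply transitively on ordered triples of distinct points. So $U\cong PGL_2/S_3$, and at a point $[x]\in U$ the vectors $\theta_l(x)$ span $\mathbb{C}^4/\mathbb{C}x$. Hence the quartic $\det(x,\theta_1,\theta_2,\theta_3)$ has no zero in $U$, and it equals $c\Delta$ with $c\ne0$. Now let $A$ be any relation. Over the fraction field write $A=h_0\epsilon+\sum h_l\theta_l$. Applying it to $\Delta$ gives $4h_0\Delta=0$, so $h_0=0$. By Cramer, $h_l=\det(\dots)/(c\Delta)$ with $\theta_l$ replaced by $A$ in the determinant. At a smooth point of the cone over $V$ the four columns all lie in the three-dimensional space $\nabla\Delta(x)^\perp$, so the numerator vanishes on $V$ and is divisible by $\Delta$. So all $h_l$ are polynomials, the relation module is free on $\theta_1,\theta_2,\theta_3$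 (independent because the determinant is nonzero), and $E\cong\mathcal{O}^3$, $d=4=N+1$.

So this singular quartic has the sheaf $E$ of Step 2, and (4) holds for it as well. What excludes it must use $f$ again. A hint is in the example: $U$ is homogeneous, $SL_2\to U$ is a covering by a simply connected space with group the preimage of $S_3$ in $SL_2$, so $\pi_1(U)$ is finite, of order $12$. The remaining steps show that this happens in general, and that $f$ does not tolerate it.

## Dropping the dummy variables: descent to $\mathbb{P}^N$

**Step 3.** *Purpose: $F$ depends only on $x_0,\dots,x_N$; we show that $f_0,\dots,f_N$ do too, and so define an endomorphism of $\mathbb{P}^N$.*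

The homomorphism $f^\#:S\to S$, $x_i\mapsto f_i$, is finite and injective, and a finite extension of regular rings of the same dimension is flat. The relation module $K$ of $F_0,\dots,F_N$ over $S$ is free on $\theta_1,\dots,\theta_N$; it is the kernel of $S^{N+1}\to S$. Flat base change along $f^\#$ preserves kernels, so the relation module of $F_0\circ f,\dots,F_N\circ f$ over $S$ is free on $\theta_1\circ f,\dots,\theta_N\circ f$. The entries of $\theta_l\circ f$ are forms of degree $q$. Consequently a homogeneous relation with entries of degree less than $q$ is zero.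

Let $j>N$. Since $F\in S'$ and $F_j=0$, equation (2) reads
$$\sum_{i\le N}(F_i\circ f)\,\partial_jf_i=qF^{q-1}F_j=0 .$$
So $(\partial_jf_i)_{i\le N}$ is a relation with entries of degree $q-1<q$, hence it is $0$. In characteristic $0$ this means $f_0,\dots,f_N\in S'$.

These forms have no common zero $a\ne0$ in $\mathbb{C}^{N+1}$. Otherwise $f_0,\dots,f_N$ vanish identically on the linear space $\{(ra,x'')\}$, $r\in\mathbb{C}$, $x''\in\mathbb{C}^{n-N}$, of dimension $n-N+1$. The remaining $n-N$ forms $f_{N+1},\dots,f_n$ have a nontrivial common zero on it, which is then a common zero of all $f_i$, a contradiction.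

So $f'=[f_0:\dots:f_N]:\mathbb{P}^N\to\mathbb{P}^N$ is a finite endomorphism of degree $q^N>1$. Let $V_1=\{F=0\}\subset\mathbb{P}^N$, which is irreducible, and $U=\mathbb{P}^N\setminus V_1$. By (1), $F\circ f'=F^q$, so $f'^{-1}(V_1)=V_1$, $f'(V_1)=V_1$ and $f'^{-1}(U)=U$.

## Equality in the ramification bound: $f'$ is étale on $U$

**Step 4.** *Purpose: to show that $f':U\to U$ is finite étale of degree $q^N$.*

Apply Lemma 3 with $M=N$ and $g=f'$: $F^{q-1}$ divides $\mathrm{Jac}=\det Df'$. The degrees are $d(q-1)$ and $(N+1)(q-1)$, and by (6) they are equal. So there is no residual factor: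
$$\mathrm{Jac}=cF^{q-1},\qquad c\ne0. \tag{7}$$
Hence $Df'(x)$ is invertible whenever $F(x)\ne0$. By Euler's formula $Df'(x)x=qf'(x)$, so $Df'(x)$ induces an invertible map $\mathbb{C}^{N+1}/\mathbb{C}x\to\mathbb{C}^{N+1}/\mathbb{C}f'(x)$, which is the differential of $f'$ at $[x]$ up to twist. So $f'$ is étale on $U$. It is finite on $U$ because $f'$ is finite and $f'^{-1}(U)=U$.

## The complement is homogeneous with finite fundamental group

**Step 5.** *Purpose: to show that $\pi_1(U)$ is finite.*

*The group.* Let $G$ be the identity component of $\{g\in GL_{N+1}:F\circ g=F\}$, a connected linear algebraic group. A matrix $M$ is in its Lie algebra iff $F(e^{tM}x)=F(x)$ for all $t$. Differentiating in $t$, this holds iff $\sum(Mx)_iF_i=0$. So the Lie algebra is the space of linear relations among the $F_i$, which is spanned by $\theta_1,\dots,\theta_N$ by Step 2. Hence $\dim G=N$.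

*The orbits in $U$ are open.* Let $F(x)\ne0$. Then $\nabla F(x)\ne0$, since $\sum x_iF_i(x)=dF(x)$. Say $F_a(x)\ne0$. The Koszul relations $F_ae_i-F_ie_a$, $i\ne a$, belong to $K'$, so they are $S'$-combinations of the $\theta_l$; and their values at $x$ span the hyperplane $\nabla F(x)^\perp$. Therefore the $\theta_l(x)$ span $\nabla F(x)^\perp$. As $\sum x_iF_i(x)\ne0$, the vector $x$ is not in $\nabla F(x)^\perp$, so the $\theta_l(x)$ span $\mathbb{C}^{N+1}/\mathbb{C}x\cong T_{[x]}\mathbb{P}^N$ (up to twist). So the orbit map $g\mapsto g[x]$ has surjective differential, and $G[x]$ is open. The group preserves $U$, and $U$ is irreducible, so any two nonempty open subsets of $U$ meet. Hence $U$ is a single orbit, $U\cong G/H$ with $H$ the stabilizer of a point. Since $\dim G=N=\dim U$, $H$ is finite.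

*$G$ has no nontrivial character.* Let $\chi:G\to\mathbb{G}_m$ be a character. For $h\in H$ we have $\chi(h)^{|H|}=\chi(h^{|H|})=1$, so $gH\mapsto\chi(g)^{|H|}$ is a well-defined invertible regular function on $G/H\cong U$. Now $V_1$ is irreducible, so the divisor on $\mathbb{P}^N$ of an invertible regular function on $U$ is $mV_1$ for some $m$. It has degree $0$, so $m=0$ and the function is constant. Thus $\chi^{|H|}=1$, and $\chi=1$ because $G$ is connected.

Irreducibility is indispensable here. For $F=x_0\cdots x_n$ and the power map we have the linear relations $x_iF_i-x_0F_0=0$, and $\mathrm{Jac}=q^{n+1}F^{q-1}$ as in (7), but $U=\mathbb{G}_m^n$ has nonconstant invertible functions and the infinite fundamental group $\mathbb{Z}^n$.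

*Finiteness.* By the Levi decomposition (Mostow), $G=L\ltimes R_u(G)$ with $L$ connected reductive and $R_u(G)$ unipotent. A character of $L$ extends to $G$ through $G\to L$, so $L$ has none. Thus the torus $L/[L,L]$ is trivial and $L$ is semisimple. As a variety, $R_u(G)$ is an affine space, so $\pi_1(G)=\pi_1(L)$. A maximal compact subgroup of $L$ is a deformation retract of $L$, and it is a connected compact semisimple group, whose fundamental group is finite by Weyl's theorem. So $\pi_1(G)$ is finite. The map $G\to G/H=U$ is a covering of degree $|H|$ with $G$ connected, so the image of $\pi_1(G)$ has index $|H|$ in $\pi_1(U)$. Hence $\pi_1(U)$ is finite.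

**Step 6.** *Purpose: the contradiction.*

By Step 4, $f':U\to U$ is a covering of degree $q^N$, and its total space $U$ is connected. So $f'_*:\pi_1(U)\to\pi_1(U)$ is injective with image of index $q^N>1$. An injective endomorphism of a finite group is bijective, so this is impossible for the finite group $\pi_1(U)$. Hence $N\ge1$ cannot occur. So $N=0$ and $\deg V=1$, which proves Theorem 1. $\blacksquare$

## Reducible hypersurfaces and the normal form of $f$

We prove Theorem 2. Let $V=\bigcup V_j$ be reduced with $f^{-1}(V)=V$, so also $f(V)=V$.

**Step 7.** *Purpose: to reduce to single components.* For each $j$, $f(V_j)\subset V$ is closed and irreducible of dimension $n-1$, so it is a component. Since $f(V)=V$, the induced self-map of the finite set of components is surjective, hence bijective. Each $f^{-1}(V_j)$ has pure codimension one and is contained in $V$, and each of its components maps onto $V_j$. So it consists of exactly one component: $f^{-1}(V_j)=V_{\sigma(j)}$ for a permutation $\sigma$. Let $r\ge1$ with $\sigma^r=\mathrm{id}$. Then $g=f^r$ satisfies $g^{-1}(V_j)=V_j$ for all $j$, and $\deg g>1$.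 By Theorem 1 every $V_j$ is a hyperplane $\{\ell_j=0\}$, and there are $d$ of them.

**Step 8.** *Purpose: the $\ell_j$ are linearly independent.* With $Q=q^r\ge2$ we have $\ell_j\circ g=c_j\ell_j^Q$, $c_j\ne0$, as in the derivation of (1). Suppose the $\ell_j$ are dependent, and take a minimal dependent subset. The hyperplanes are distinct, so after renumbering it gives $\ell_0=\sum_{i=1}^kb_i\ell_i$ with $k\ge2$, all $b_i\ne0$, and $\ell_1,\dots,\ell_k$ independent. Composing with $g$,
$$c_0\Big(\sum_{i=1}^kb_i\ell_i\Big)^Q=\sum_{i=1}^kb_ic_i\,\ell_i^Q .$$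
The left side contains the monomial $\ell_1^{Q-1}\ell_2$ with coefficient $c_0Qb_1^{Q-1}b_2\ne0$. The right side has no mixed monomials. This is a contradiction.

**Step 9.** *Purpose: the normal form.* By Step 8, $d\le n+1$, and we may choose coordinates with $\ell_j=x_j$ for $0\le j<d$. Now $f^{-1}(V_j)=V_{\sigma(j)}$ says that $f_j$ is a form of degree $q$ with zero set $\{x_{\sigma(j)}=0\}$, so $f_j=c_jx_{\sigma(j)}^q$. The common zeros of $f_0,\dots,f_{d-1}$ form $\{x_0=\dots=x_{d-1}=0\}$, so $f$ is a morphism iff $f_d,\dots,f_n$ have no common zero there. Conversely, for such $f$ we have $f^{-1}(V)=\{\prod_{j<d}c_jx_{\sigma(j)}^q=0\}=V$. Such $f$ exist for every $1\le d\le n+1$, for example the power map. $\blacksquare$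

## Fields other than $\mathbb{C}$

**Characteristic $0$.** Let $k$ be algebraically closed of characteristic $0$, and let $f$ and an irreducible $F$ over $k$ satisfy the hypothesis of Theorem 1, that is, $F\circ f=cF^q$ with $c\neq 0$ and $q\ge2$. The data $(f,F,c)$ are defined over a finitely generated field $k_0$, and its algebraic closure $\overline{k_0}\subset k$ embeds in $\mathbb{C}$. The form $F$ is irreducible over $\overline{k_0}$, and it stays irreducible over $\mathbb{C}$ because $\overline{k_0}$ is algebraically closed. The $f_i$ still have no common zero. So Theorem 1 over $\mathbb{C}$ gives $\deg F=1$. The proof of Theorem 2 used only Theorem 1 and arguments valid over $k$, so Theorem 2 holds over $k$ too.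

**Characteristic $p$.** Over $\overline{\mathbb{F}}_p$ let $f=[x_0^q:\dots:x_n^q]$ with $q=p^r$. If $F$ has coefficients in $\mathbb{F}_q$, then $F(x_0^q,\dots,x_n^q)=F(x_0,\dots,x_n)^q$, so $f^{-1}(V)=V$ for every hypersurface $V$ defined over $\mathbb{F}_q$. For instance the irreducible quadric $x_0x_1=x_2^2$ is stabilized, so Theorem 1 fails. The proof breaks already in Step 1: here $\deg f=q^n$ is zero in the field, so $\beta\alpha=\deg(f)\cdot\mathrm{id}$ could no longer split off a direct summand.
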